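\title{Nonrepetitive edge-coloring can require $\Delta^{2-o(1)}$ colors}

\begin{abstract}
An edge-coloring of a graph is nonrepetitive if no path reads the same sequence of colors twice in succession. The least number $\pi'(G)$ of colors in such a coloring is known to lie between $\Delta(G)$ and $\Delta(G)^2+O(\Delta(G)^{5/3})$. We show that $\pi'(G)$ is not bounded by a linear function of $\Delta(G)$: for every $\varepsilon>0$ and every large $\Delta$ there is a graph of maximum degree $\Delta$ with $\pi'(G)>\Delta^{2-\varepsilon}$. The graphs are sparse random graphs. The proof uses hypergraph containers, and the evenly spread family of repetitions that the container method needs is built by gluing closed walks that carry the same word of colors.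
\end{abstract}

\section{Introduction}\label{sec:intro}

Graphs are finite and simple, and the vertices of a path are distinct. Let $\phi$ be a coloring of the edges of a graph $G$. A path with edges $e_1,e_2,\dots,e_{2t}$, in this order and with $t\ge1$, is \emph{repetitive} if $\phi(e_i)=\phi(e_{t+i})$ for all $i\in\{1,\dots,t\}$; that is, its colors spell $ww$ for a word $w$ of length $t$. The coloring is \emph{nonrepetitive} if no path is repetitive, and the \emph{nonrepetitive chromatic index} $\pi'(G)$ is the least number of colors in a nonrepetitive edge-coloring of $G$.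

The case $t=1$ of the definition says that edges with a common end get different colors. So a nonrepetitive coloring is proper, and $\pi'(G)$ is at least the maximum degree $\Delta(G)$. Longer paths impose more: the proper $2$-coloring of a path with four edges reads $abab$, so a third color is needed. It is known that every graph $G$ satisfies
\begin{equation}\label{eq:known}
\Delta(G)\le\pi'(G)\le\Delta(G)^2+O(\Delta(G)^{5/3}).
\end{equation}
The following question is posed in \cite{Wood}.

\begin{quote}
\emph{Is there a constant $c$ such that $\pi'(G)\le c\,\Delta(G)$ for every graph $G$?}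
\end{quote}

Both ends of \eqref{eq:known} have something to say for themselves. Graphs with algebraic structure point to the lower end.

\begin{example}\label{ex:binary}
Give the vertices of $G$ distinct labels $x_v\in\mathbb F_2^m$ and color each edge $uv$ by $x_u+x_v$. The colors along a path from $u$ to $v$ add up to $x_u+x_v\ne0$, while the colors along a repetitive path add up to twice the sum over its first half, which is $0$. So this coloring is nonrepetitive. It uses $\Delta(G)$ colors on the hypercube $Q_m$ and on the complete graph $K_{2^m}$, so $\pi'=\Delta$ for these graphs. Taking $2^{m-1}<n\le2^m$ shows that $\pi'(G)<2n$ for every graph on $n\ge2$ vertices, so the linear bound holds for dense graphs.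
\end{example}

Random colorings point to the upper end. In a $\Delta$-regular graph with no cycle of length at most $2t$, a given edge lies on $2t(\Delta-1)^{2t-1}$ paths with $2t$ edges. If the edges are colored independently and uniformly from $k$ colors, each of these paths is repetitive with probability $k^{-t}$. The expected number of repetitive ones is small only when $k$ exceeds about $\Delta^{2-1/t}$, and this exponent tends to $2$ as $t$ grows. So the question asks whether every graph has a structured coloring, as in Example~\ref{ex:binary}, that does far better than a random one. It does not.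

\begin{theorem}\label{thm:no}
There is no constant $c$ with $\pi'(G)\le c\,\Delta(G)$ for every graph $G$.
\end{theorem}

\begin{theorem}\label{thm:main}
For every $\varepsilon\in(0,1)$ there are integers $t=t(\varepsilon)$ and $\Delta_0(\varepsilon)$ such that for every $\Delta\ge\Delta_0$ there is a graph $G$ with $\Delta(G)=\Delta$ in which every proper edge-coloring with at most $\Delta^{2-\varepsilon}$ colors has a repetitive path with exactly $2t$ edges. In particular, $\pi'(G)>\Delta^{2-\varepsilon}$.
\end{theorem}

The last sentence follows from the one before it because nonrepetitive colorings are proper. Theorem~\ref{thm:no} follows from the case $\varepsilon=\frac12$: for all large $\Delta$ there is a graph $G$ with $\Delta(G)=\Delta$ and $\pi'(G)>\Delta^{3/2}$, and $\Delta^{3/2}>c\Delta$ once $\Delta>c^2$. Together with \eqref{eq:known}, Theorem~\ref{thm:main} gives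
\[
\max_{\Delta(G)\le\Delta}\pi'(G)=\Delta^{2-o(1)},
\]
so the exponent $2$ in \eqref{eq:known} is correct up to $o(1)$.

Section~\ref{sec:idea} explains the method and works out its combinatorial core for $t=2$. Section~\ref{sec:cover} reduces Theorem~\ref{thm:main} to a deterministic covering statement, Proposition~\ref{prop:cover}. Its two main ingredients are a container lemma (Section~\ref{sec:containers}) and a supply of well-spread repetitions (Section~\ref{sec:super}); Section~\ref{sec:iteration} combines them.

\section{The method, and the case $t=2$}\label{sec:idea}

\subsection{Sets of allowed colored pairs}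

Fix a vertex set $[n]=\{1,\dots,n\}$, a set of colors $[k]$, and a half-length $t$. Let
\[
\Omega=\binom{[n]}2\times[k].
\]
Its elements $(uv,a)$ are \emph{colored pairs}. For $A\subseteq\Omega$, which we think of as a list of allowed colored pairs, put
\[
d_A(u,a)=|\{v:(uv,a)\in A\}|,\qquad m_A(uv)=|\{a:(uv,a)\in A\}|.
\]
A \emph{repetition} is a set $\{(v_{i-1}v_i,a_i):1\le i\le2t\}\subseteq\Omega$ with $v_0,\dots,v_{2t}$ distinct and $a_{i+t}=a_i$ for $1\le i\le t$. A coloring $\phi:E(G)\to[k]$ of a graph $G$ on $[n]$ is recorded by the set
\[
T_\phi=\{(uv,\phi(uv)):uv\in E(G)\},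
\]
and $\phi$ has a repetitive path with $2t$ edges exactly when $T_\phi$ contains a repetition.

Our graph will be the random graph $G(n,d/n)$, in which each pair of $[n]$ is an edge independently with probability $d/n$. It has about $nd/2$ edges, and all of its colorings have to be ruled out at once. Suppose we had a family of $e^{o(nd)}$ sets $A\subseteq\Omega$, fixed before $G$ is sampled and each of size at most $n^2/40$, such that every repetition-free $T_\phi$ lies in one of them. Then all edges of $G$ would lie among the at most $n^2/40$ pairs underlying one of the sets $A$. For a fixed $A$ this has probability exponentially small in $nd$, and a union bound would finish the proof.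

The container method builds such families step by step. Start with $A=\Omega$. If $A\supseteq T_\phi$ contains many repetitions, spread evenly, then a small subset $S\subseteq T_\phi$, the \emph{fingerprint}, determines a slightly smaller set $A'\supseteq T_\phi$. After a polylogarithmic number of rounds the size has dropped from about $kn^2/2$ to below $n^2/40$. The final set depends only on the fingerprints, so the family is small enough if each fingerprint has about $nd^{1-\gamma}$ elements for a fixed $\gamma>0$.

\subsection{Where the exponent $2$ comes from}\label{sub:exponent}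

The computation in this subsection is a heuristic and is not used later. Let $\mu=2|A|/n^2$, roughly the average number of colors allowed on a pair. With fingerprints of size $b$, the container lemma asks that, for each $\ell\le2t$, no $\ell$ elements of $A$ lie in more than about $\tau^{\ell-1}$ times as many repetitions as an average single element, where $\tau=b/|A|$. Ignoring $\gamma$, we have $\tau\approx d/(\mu n)$. There are about $n(\mu n)^{2t}$ colored walks with $2t$ edges in $A$, and if colors behaved randomly, a fraction $k^{-t}$ of them would be repetitions. Call
\begin{equation}\label{eq:ideal}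
n^{2t+1}\mu^{2t}k^{-t}
\end{equation}
the \emph{ideal count}. An average element then lies in about $(\mu n)^{2t-1}k^{-t}$ repetitions.

For $\ell=2t$ the requirement is $1\le\tau^{2t-1}(\mu n)^{2t-1}k^{-t}$, that is, $k\le d^{2-1/t}$: the threshold for random colorings from the introduction. For $\ell=t$, prescribe the first half of a repetition. The word is then known, and if $d_A(u,a)\le D$ for all $(u,a)$, the second half can be chosen in at most $D^t$ ways. We need $D^t\le d^{t-1}(\mu n)^tk^{-t}$, and for $D=\mu n/d$ this is again $k\le d^{2-1/t}$. The bound $D\approx\mu n/d$ is one that we can enforce: a vertex of $G$ has about $d$ edges, which receive distinct colors in a proper coloring, so the part of $A$ that is of use to $T_\phi$ should divide the roughly $\mu n$ colored pairs at a vertex among about $d$ colors or more. Lemma~\ref{lem:trim} makes this precise.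

\subsection{Gluing closed walks}\label{sub:t2}

The real difficulty is to show that an arbitrary dense set $A$ contains nearly the ideal number of repetitions. The usual tool, the Cauchy--Schwarz inequality, pairs up two walks that read $w$ and \emph{end} at the same vertex, and the result reads $w$ followed by its reversal. This is not an artifact. If $[n]=V_1\cup V_2\cup V_3$ is a partition and $A$ consists of the $V_1$--$V_2$ pairs in color $a$ and the $V_2$--$V_3$ pairs in color $b$, then many walks read $ab$ and $abba$, and none reads $abab$.

Closed walks remove the obstacle. A closed walk of length $t$ that reads $w$, traversed twice, reads $ww$. It is not a path, since the second round visits the same vertices. The remedy is to replace the vertices, a few at a time, by new ones, always keeping a closed walk with the same word.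

For $t=2$ this can be done by hand. A closed walk of length $2$ with word $w=(a,b)$ is an ordered pair $(u,v)$ with $(uv,a),(uv,b)\in A$, where $a=b$ is allowed. Let $B_w$ be the graph of all such pairs $uv$, and let $N_w=2e(B_w)$ be the number of closed walks with word $w$. By Cauchy--Schwarz over ordered pairs,
\[
\sum_wN_w=\sum_{u\ne v}m_A(uv)^2\ge\frac{(2|A|)^2}{n^2}=\mu^2n^2 .
\]
Replace one vertex at a time, alternating between the two positions:
\[
(v_0,v_1),\quad(v_2,v_1),\quad(v_2,v_3),\quad(v_4,v_3).
\]
All four are closed walks with word $w$ exactly when $v_0v_1v_2v_3v_4$ is a walk in $B_w$, and then its edges may be colored $a,b,a,b$ inside $A$. To count these walks, identify $B_w$ with its adjacency matrix and expand the all-ones vector $\mathbf 1$ in an orthonormal basis of eigenvectors, with coefficients $c_i$ and eigenvalues $\lambda_i$. Then $\sum_ic_i^2=n$ and $\sum_ic_i^2\lambda_i=N_w$, so convexity of $x^4$ gives $\mathbf 1^{\mathsf T}B_w^4\mathbf 1=\sum_ic_i^2\lambda_i^4\ge n(N_w/n)^4$. By convexity again, now over the $k^2$ words, the number of pairs (word, walk) is at least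
\[
k^2\,n\Big(\frac{\mu^2n^2}{k^2n}\Big)^4=n^5\mu^8k^{-6}.
\]
At most $\binom52k^2n^4$ of them have two equal vertices, which is negligible when $n$ is much larger than $(k/\mu)^8$. The others are repetitions.

The count falls short of the ideal count $n^5\mu^4k^{-2}$ by the factor $(\mu/k)^4$, and the reason is visible: each of the four closed walks needs one colored pair that is not part of the repetition, and a given colored pair is allowed with probability about $\mu/k$. In general we replace $g$ consecutive vertices at a time and do so $p$ times, with $pg=t+1$, so that all of $v_t,\dots,v_{2t}$ are new; see Figure~\ref{fig:chain}. The case above is $p=3$, $g=1$. There are $p+1$ closed walks, so the loss is $(\mu/k)^{p+1}$, which is harmless if $p$ is small compared with $t$. On the other hand, the construction controls how evenly the repetitions are spread only over blocks of at most $t-g$ consecutive edges, so $g$ must be small compared with $t$ as well. The proof will need $k^{t+1+p}\le d^{2t-g}$ with some room to spare (Case 2 in Section~\ref{sub:codegrees}). The exponent $(2t-g)/(t+1+p)$ equals $\frac12$ for $(p,g)=(3,1)$, which is useless, equals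 $\frac{13}{12}$ for $(p,g)=(3,3)$, and tends to $2$ as $p,g\to\infty$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.68cm,y=0.72cm]
\draw (0,0)--(16,0);
\foreach \x in {0,...,16}{\fill (\x,0) circle (1.5pt); \node[above] at (\x,0.05) {\scriptsize $v_{\x}$};}
\foreach \x in {1,...,8}{\node at (\x-0.5,-0.3) {\scriptsize $a_{\x}$}; \node at (\x+7.5,-0.3) {\scriptsize $a_{\x}$};}
\foreach \y/\x/\z in {0/0/7,1/3/10,2/6/13,3/9/16}{
  \draw (\x,-1.1-\y)--(\z,-1.1-\y);
  \draw[dashed] (\x,-1.1-\y) to[bend right=12] (\z,-1.1-\y);
  \node[left] at (\x,-1.1-\y) {\small $X^{\y}$};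
  \foreach \w in {\x,...,\z}{\fill (\w,-1.1-\y) circle (1.5pt);}}
\foreach \x/\y in {8/1,9/1,10/1,11/2,12/2,13/2,14/3,15/3,16/3}{\draw[fill=white] (\x,-1.1-\y) circle (2.2pt);}
\end{tikzpicture}
\caption{A path $v_0\dots v_{16}$ reading $a_1\dots a_8a_1\dots a_8$, glued from four closed walks $X^0,\dots,X^3$ of length $t=8$ with the same cyclic word ($p=g=3$). Each $X^j$ runs through eight consecutive vertices of the path and is closed by a dashed edge that is not on the path. It arises from $X^{j-1}$ by replacing the three leftmost vertices with three new ones (hollow).}
\label{fig:chain}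
\end{figure}

\section{A covering statement and the random graph}\label{sec:cover}

\subsection{Parameters}

Fix $\varepsilon\in(0,1)$. Let $p$ be the least odd integer with $p\ge8/\varepsilon$, let $g$ be the least odd integer with $g\ge10/\varepsilon$, and put
\[
t=pg-1,\qquad\gamma=\varepsilon/8,\qquad\omega=2(2t+1+p)+1 .
\]
Since $p$ and $g$ are odd, $t$ is even. We shall use
\begin{equation}\label{eq:param}
g\le\frac{\varepsilon t}4,\qquad 2(1+p)\le\frac{\varepsilon t}2,\qquad 2t\gamma=\frac{\varepsilon t}4,\qquad t>g+1 .
\end{equation}
Indeed, $g=(t+1)/p\le\varepsilon(t+1)/8\le\varepsilon t/4$; next, $\varepsilon t\ge10p-\varepsilon\ge4(1+p)$; and $t-g-1=(p-1)g-2>0$.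

Let $d$ be an integer that is large in terms of $\varepsilon$, and put
\[
n=d^\omega,\qquad k=\lfloor d^{2-\varepsilon}\rfloor,\qquad\theta=\frac1{200\ln d},\qquad b=\lceil nd^{1-\gamma}\rceil .
\]
Here $b$ governs the size of a fingerprint, and the iteration stops when the allowed set has at most $\theta n^2$ elements. The choice of $\omega$ gives
\begin{equation}\label{eq:nlarge}
k^{2t+1+p}\le d^{\omega-1}=n/d,
\end{equation}
which makes coincidences between vertices negligible. Some condition of this kind is necessary: by Example~\ref{ex:binary}, if $k\ge2n$ then every graph on $[n]$ has a nonrepetitive coloring with $k$ colors. A quantity is \emph{polylogarithmic} if it depends only on $\varepsilon$ and $d$ and is at most $(\ln d)^C$ for large $d$, with $C$ depending only on $\varepsilon$. A coloring $\phi:E(G)\to[k]$ of a graph $G$ on $[n]$ is \emph{admissible} if it is proper and has no repetitive path with $2t$ edges.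

\begin{proposition}\label{prop:cover}
For large $d$ there is a family $\mathcal Q$ of at most $e^{nd/40}$ subsets of $\binom{[n]}2$, each of size at most $n^2/40$, such that for every graph $G$ on $[n]$ with an admissible coloring, some $Q\in\mathcal Q$ contains all but at most $nd/20$ edges of $G$.
\end{proposition}

The proof occupies Sections~\ref{sec:containers} to~\ref{sec:iteration}.

\subsection{Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:cover}}

We use the Chernoff bound in the following form. If $X$ is binomial with $m$ trials, success probability $\varpi$ and mean at most $\lambda$, and $\beta>1$, then $\mathbb E\,\beta^X=(1+(\beta-1)\varpi)^m\le e^{(\beta-1)\lambda}$, so Markov's inequality gives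
\begin{equation}\label{eq:chernoff}
\Pr(X\ge\beta\lambda)\le\big(e^{\beta-1}/\beta^\beta\big)^\lambda .
\end{equation}

Let $G\sim G(n,d/n)$. Three properties fail with probability tending to $0$ as $d\to\infty$.
\begin{itemize}
\item[(i)] $\Delta(G)\le2d$. Each degree is binomial with mean at most $d$, so by \eqref{eq:chernoff} with $\beta=2$ the failure probability is at most $n(e/4)^d=d^\omega(e/4)^d$.
\item[(ii)] $e(G)>nd/4$. The number of edges has mean $(n-1)d/2\ge0.45\,nd$ and variance at most $nd/2$, so by Chebyshev's inequality the failure probability is at most $(nd/2)/(0.2\,nd)^2=12.5/(nd)$.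
\item[(iii)] Every $Q\in\mathcal Q$ contains fewer than $nd/10$ edges of $G$. For fixed $Q$ the number of such edges is binomial with mean at most $\lambda=nd/40$. Since $e^3/4^4<e^{-2}$, inequality \eqref{eq:chernoff} with $\beta=4$ bounds the failure probability for $Q$ by $e^{-nd/20}$, and the union over $\mathcal Q$ by $e^{-nd/40}$.
\end{itemize}
Take $G$ with all three properties. If $G$ had an admissible coloring, Proposition~\ref{prop:cover} and (iii) would give $e(G)<nd/10+nd/20<nd/4$, contrary to (ii). A coloring with at most $d^{2-\varepsilon}$ colors uses at most $k$ colors, which we may rename as elements of $[k]$. So we have proved the following for every $\varepsilon\in(0,1)$, with $t$ as chosen above.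

\begin{quote}
$(*)$ For all large $d$ there is a graph of maximum degree at most $2d$ in which every proper edge-coloring with at most $d^{2-\varepsilon}$ colors has a repetitive path with $2t$ edges.
\end{quote}

Now let $\varepsilon$ and a large $\Delta$ be given. Apply $(*)$ with $\varepsilon/2$ in place of $\varepsilon$ and $d=\lfloor\Delta/2\rfloor\ge\Delta/3$. The resulting graph $G_0$ has $\Delta(G_0)\le\Delta$, and $d^{2-\varepsilon/2}\ge(\Delta/3)^{2-\varepsilon/2}\ge\Delta^{2-\varepsilon}$ as soon as $\Delta^{\varepsilon/2}\ge9$. Let $G$ be the disjoint union of $G_0$ and the star $K_{1,\Delta}$. Then $\Delta(G)=\Delta$, and a proper coloring of $G$ with at most $\Delta^{2-\varepsilon}$ colors restricts to one of $G_0$, which has a repetitive path with $2t$ edges. This proves Theorem~\ref{thm:main}. \qed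

\section{A container lemma}\label{sec:containers}

A hypergraph $H$ on a vertex set $V$ is \emph{$s$-uniform} if its edges are $s$-element subsets of $V$. Repeated edges are allowed, and edges and degrees are counted with multiplicity. For $J\subseteq V$ let $\deg_H(J)$ be the number of edges containing $J$, and let $\Delta_\ell(H)=\max_{|J|=\ell}\deg_H(J)$. A set is \emph{independent} if it contains no edge. The following is a form of the hypergraph container lemma of Balogh--Morris--Samotij and Saxton--Thomason; we include a proof.

\begin{lemma}\label{lem:containers}
For every $s\ge2$ there is $\delta=\delta_s>0$ such that the following holds. Let $H$ be an $s$-uniform hypergraph on a set $V$ with $|V|=M$ and $e(H)>0$. Let $b\le M$ be a positive integer, put $\tau=b/M$, and let $r>0$ be real with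
\[
\Delta_\ell(H)\le\tau^{\ell-1}e(H)/r\qquad(1\le\ell\le s).
\]
Then there is a function $f$ from subsets of $V$ to subsets of $V$, all of whose values have size at most $M-\delta r$, such that every independent set $I$ has a subset $S\subseteq I$ with $|S|\le(s-1)b$ and $I\subseteq f(S)$.
\end{lemma}

For a graph ($s=2$) the idea is as follows. Examine vertices one by one, each time a vertex $u$ of largest degree in what remains, and ask whether $u\in I$. The answer ``no'' excludes $u$. The answer ``yes'' excludes the neighbors of $u$, and we record $u$ in $S$. Stop after $b$ positive answers. Either there were many negative answers, or the degrees stayed large and the positive answers excluded many vertices; and $S$ alone suffices to replay the process. For $s>2$ a positive answer forbids the sets $e\setminus\{u\}$ rather than single vertices. These form an $(s-1)$-uniform hypergraph in which $I$ is again independent, and we repeat. The difficulty is that the new hypergraph must again have bounded degrees, so we stop feeding any set whose degree has reached half of its allowance.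

\begin{proof}
For $1\le\ell\le i\le s$ let $\beta_{i,\ell}=2^{s-i}\tau^{s-i+\ell-1}e(H)/r$ be the allowance for $\ell$-sets in the $i$-uniform hypergraph. Then
\begin{equation}\label{eq:beta}
\beta_{i+1,\ell+1}=\tfrac12\beta_{i,\ell},\qquad\beta_{i+1,\ell}=\frac{\beta_{i,\ell}}{2\tau}.
\end{equation}
Put $\alpha_s=1$, $\alpha_i=2^{-(i+2)}\alpha_{i+1}$ for $1\le i<s$, and $\delta=2^{-s}\alpha_1$. Call an $i$-uniform hypergraph $H'$ on $V$ \emph{fit} if $\Delta_\ell(H')\le\beta_{i,\ell}$ for $1\le\ell\le i$ and $e(H')\ge\alpha_i\tau^{s-i}e(H)$. By hypothesis $H_s:=H$ is fit.

\medskip\noindent\emph{The procedure.} Fix a linear order on $V$. The input is an arbitrary set $I\subseteq V$. Rounds are indexed by $i=s-1,s-2,\dots,1$, and round $i$ starts from a fit $(i+1)$-uniform hypergraph $H_{i+1}$. Set $R=H_{i+1}$ (the remaining edges), let $L$ be the empty $i$-uniform hypergraph, and set $S_i=Z_i=\emptyset$. While $|S_i|<b$ and $R$ has an edge, let $u$ be the first vertex of maximum degree in $R$.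
\begin{itemize}
\item If $u\notin I$, put $u$ in $Z_i$ and delete from $R$ all edges containing $u$.
\item If $u\in I$, put $u$ in $S_i$, add to $L$ the set $e\setminus\{u\}$ for every edge $e$ of $R$ containing $u$, and delete these edges from $R$. Then delete from $R$ every edge containing a \emph{saturated} set, that is, a set $J$ with $1\le|J|\le i$ and $\deg_L(J)>\frac12\beta_{i,|J|}$.
\end{itemize}
Each step deletes an edge, so the loop ends. Let $H_i=L$. If $e(H_i)<\alpha_i\tau^{s-i}e(H)$, stop and output $C=V\setminus Z_i$. Otherwise go on to round $i-1$, or, if $i=1$, output $C=V\setminus\{v:\{v\}\in H_1\}$.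

\medskip\noindent\emph{Degrees.} We check that $\deg_L(J)\le\beta_{i,\ell}$ whenever $1\le|J|=\ell\le i$, so that $H_i$ is fit if the procedure does not stop for lack of edges. In the step that examines $u$, the degree $\deg_L(J)$ grows by at most $\deg_{H_{i+1}}(J\cup\{u\})\le\beta_{i+1,\ell+1}=\frac12\beta_{i,\ell}$, where $u\notin J$. It grows only if $R$ still has an edge containing $J$, and then $J$ was not saturated, so $\deg_L(J)\le\frac12\beta_{i,\ell}$ before the step.

\medskip\noindent\emph{Size of the output.} Consider round $i$, and let $L$ and $R$ denote their final values. Each edge of $H_{i+1}$ is of one of four kinds.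
\begin{itemize}
\item Deleted when a vertex was put in $Z_i$: at most $|Z_i|\beta_{i+1,1}$ edges.
\item Deleted when a vertex it contains was put in $S_i$: exactly $e(L)$ edges.
\item Deleted because of a saturated set. Since $\sum_{|J|=\ell}\deg_L(J)=\binom i\ell e(L)$, at most $2\binom i\ell e(L)/\beta_{i,\ell}$ sets of size $\ell$ are ever saturated, and each lies in at most $\beta_{i+1,\ell}=\beta_{i,\ell}/(2\tau)$ edges. Summing over $1\le\ell\le i$ gives at most $(2^i-1)e(L)/\tau$ edges.
\item Still in $R$. If $e(R)>0$ then $|S_i|=b$, and each vertex of $S_i$ had, when chosen, at least the average degree, hence degree at least $e(R)/M$. So $e(L)\ge b\,e(R)/M=\tau e(R)$, and there are at most $e(L)/\tau$ such edges.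
\end{itemize}
As $\tau\le1$ and $2^i+1\le2^{i+1}$,
\[
e(H_{i+1})\le|Z_i|\beta_{i+1,1}+2^{i+1}e(L)/\tau .
\]
Suppose the procedure stops in round $i$ because $e(L)<\alpha_i\tau^{s-i}e(H)$. Then the last term is less than $\frac12\alpha_{i+1}\tau^{s-i-1}e(H)\le\frac12e(H_{i+1})$, so
\[
|Z_i|\ge\frac{\frac12\alpha_{i+1}\tau^{s-i-1}e(H)}{2^{s-i-1}\tau^{s-i-1}e(H)/r}=2^{-(s-i)}\alpha_{i+1}r\ge\delta r .
\]
Otherwise $H_1$ is fit, each singleton has multiplicity at most $\beta_{1,1}$ in it, and at least $e(H_1)/\beta_{1,1}\ge2^{-(s-1)}\alpha_1r\ge\delta r$ vertices are excluded from $C$. So $|C|\le M-\delta r$ for every input, independent or not. Let $f(S)$ be the output on input $S$.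

\medskip\noindent\emph{Containment.} Let the input $I$ be independent in $H$. Then $I$ is independent in every $H_i$: if $e\setminus\{u\}\subseteq I$ was added when $u\in I$ was examined, then $e\subseteq I$ for an edge $e$ of $H_{i+1}$. Since $Z_i\cap I=\emptyset$ and no singleton edge of $H_1$ lies in $I$, we get $I\subseteq C$. Let $S$ be the union of the sets $S_i$ produced. Then $S\subseteq I$ and $|S|\le(s-1)b$. An examined vertex that lies in $I$ is put in $S$, so every examined vertex $u$ has $u\in I$ if and only if $u\in S$. Hence the inputs $I$ and $S$ lead to the same run, and $f(S)=C\supseteq I$.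
\end{proof}

From now on $\delta=\delta_{2t}$, which depends only on $\varepsilon$.

\section{Well-spread repetitions from closed walks}\label{sec:super}

Call $A\subseteq\Omega$ \emph{spread} if the number $\nu=2|A|/(\theta n^2)$ satisfies
\[
\nu\ge1,\qquad m_A(uv)\le\nu\ \text{ for all }uv,\qquad d_A(u,a)\le\nu n/d\ \text{ for all }(u,a).
\]
In the notation of Section~\ref{sub:exponent}, $\nu=\mu/\theta$: no pair carries much more than $1/\theta$ times the average number of colors, and the bound $D\approx\mu n/d$ holds up to the same logarithmic factor.

\begin{lemma}\label{lem:super}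
There is $\rho\in(0,1]$ with $1/\rho$ polylogarithmic such that for large $d$ the following holds. For every spread set $A$, with $M=|A|$, there is a $2t$-uniform hypergraph $H$ on the vertex set $A$ with $e(H)>0$, all of whose edges are repetitions, such that
\begin{equation}\label{eq:codegree}
\Delta_\ell(H)\le\Big(\frac bM\Big)^{\ell-1}\frac{e(H)}{\rho M}\qquad(1\le\ell\le2t).
\end{equation}
\end{lemma}

The rest of this section is the proof. Fix a spread set $A$.

\subsection{Closed walks}

Let $\mathcal C$ be the set of closed walks $Y=\big((y_i)_{i\in\mathbb Z_t},(a_i)_{i\in\mathbb Z_t}\big)$ with $(y_{i-1}y_i,a_i)\in A$ for all $i\in\mathbb Z_t$. The sequence $(a_i)_{i\in\mathbb Z_t}$ is the \emph{word} of $Y$, and $y_i$ is its vertex at \emph{position} $i$. Let $B$ be the symmetric $n\times n$ matrix with entries $m_A(uv)$ and zero diagonal. Given the vertices, the colors can be chosen in $\prod_im_A(y_{i-1}y_i)$ ways, so $|\mathcal C|=\operatorname{Tr}B^t$, the sum of the $t$-th powers of the eigenvalues. The largest eigenvalue is at least the Rayleigh quotient $\mathbf 1^{\mathsf T}B\mathbf 1/n=2M/n=\theta\nu n$. Since $t$ is even, all terms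 of the sum are nonnegative, and
\begin{equation}\label{eq:closed}
|\mathcal C|\ge(\theta\nu n)^t .
\end{equation}
The parity matters: if the pairs underlying $A$ form a bipartite graph, there is no closed walk of odd length.

\subsection{Regularization}

For $1\le j\le p$ let $O_j\subseteq\mathbb Z_t$ be the set of residues of the $t-g$ consecutive integers $jg,jg+1,\dots,(j-1)g+t-1$. These are the positions kept in the $j$-th replacement. Write $Y\sim_jY'$ if $Y$ and $Y'$ have the same word and the same vertices at all positions in $O_j$; this is an equivalence relation. For $t=2$, a $\sim_j$-class is the set of edges of $B_w$ at a fixed vertex.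

Convexity, as in Section~\ref{sub:t2}, would show that many sequences of replacements exist, but most of them might pass through a few closed walks with huge classes, and then \eqref{eq:codegree} could fail already for $\ell=1$. We therefore pass to a large subfamily of $\mathcal C$ in which, for each $j$, all $\sim_j$-classes have nearly the same size.

Let $q=1+\lfloor\log_2((nk)^t)\rfloor$ and $\eta=1/(2pq^p)$; both $q$ and $1/\eta$ are polylogarithmic, since $n=d^\omega$. Assign to each $Y\in\mathcal C$ the vector whose $j$-th entry is the integer part of $\log_2$ of the size of the $\sim_j$-class of $Y$ in $\mathcal C$. As $|\mathcal C|\le(nk)^t$, each entry takes at most $q$ values. Let $\mathcal C_1$ be the set of walks that have a most popular vector, so $|\mathcal C_1|\ge|\mathcal C|/q^p$. There are numbers $N_1,\dots,N_p\ge1$ such that every $\sim_j$-class of $\mathcal C$ that meets $\mathcal C_1$ has size in $[N_j,2N_j)$. In particular at most $|\mathcal C|/N_j$ such classes exist.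

A class may meet $\mathcal C_1$ in far fewer than $N_j$ walks, so we clean up, as one does to find a subgraph of large minimum degree. Start from $\mathcal C_1$, and as long as the current set has, for some $j$, a nonempty $\sim_j$-class of size less than $\eta N_j$, delete that class. For each $j$, each $\sim_j$-class of $\mathcal C$ causes at most one deletion, since afterwards it does not meet the current set. So at most $\sum_j(|\mathcal C|/N_j)\,\eta N_j=p\eta|\mathcal C|=|\mathcal C|/(2q^p)$ walks are deleted. By \eqref{eq:closed} the remaining set $\mathcal Y$ satisfies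
\begin{equation}\label{eq:regular}
|\mathcal Y|\ge\frac{(\theta\nu n)^t}{2q^p},\qquad\eta N_j\le|K|\le2N_j\ \text{ for each nonempty $\sim_j$-class $K$ of }\mathcal Y .
\end{equation}
The $N_j$ are large because there are few classes. A $\sim_j$-class is determined by the $t-g$ vertices on $O_j$, the $t-g-1$ colors between consecutive positions of $O_j$ (at most $\nu$ choices each, given the vertices), and the other $g+1$ colors (at most $k$ choices each). Every class of $\mathcal Y$ has at most $2N_j$ elements, so
\begin{equation}\label{eq:N}
N_j\ge\frac{|\mathcal Y|}{2\,n^{t-g}\nu^{t-g-1}k^{g+1}} .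
\end{equation}

\subsection{Chains}

A \emph{chain} is a sequence $(X^0,\dots,X^p)\in\mathcal Y^{p+1}$ with $X^{j-1}\sim_jX^j$ for $1\le j\le p$. All $X^j$ have the same word $(a_i)_{i\in\mathbb Z_t}$; for an integer $i$ we write $a_i$ for $a_{i\bmod t}$. We unroll a chain into a walk with $2t$ edges as in Figure~\ref{fig:chain}. For $0\le j\le p$, \emph{window} $j$ is the interval of integers $[jg,jg+t-1]$. Windows $j-1$ and $j$ intersect in $[jg,(j-1)g+t-1]$, whose residues form $O_j$, and since $pg=t+1$ the windows cover $[0,pg+t-1]=[0,2t]$. For $0\le i\le2t$ let $v_i$ be the vertex of $X^j$ at position $i\bmod t$, for any window $j$ containing $i$. This is well defined, because the windows containing $i$ are consecutive and two consecutive ones agree at $i$. A window meets each residue once, so $X^j$ has the vertices $v_{jg},\dots,v_{jg+t-1}$, and the chain is determined by its word and by $(v_0,\dots,v_{2t})$.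

We need the following property of the windows:
\begin{equation}\label{eq:window}
\text{if }1\le\ell\le t-g\text{ and }[i_0,i_0+\ell]\subseteq[0,2t]\text{, then }[i_0,i_0+\ell]\text{ lies in one window.}
\end{equation}
To see this let $j=\min(p,\lfloor i_0/g\rfloor)$, so $jg\le i_0$. If $j=\lfloor i_0/g\rfloor$ then $i_0+\ell\le(jg+g-1)+(t-g)=jg+t-1$. Otherwise $j=p$ and $i_0+\ell\le2t=pg+t-1$. The case $\ell=1$ shows that $(v_{i-1}v_i,a_i)\in A$ for $1\le i\le2t$. So every chain unrolls to a walk in $A$ that reads its word twice.

Let $W$ be the number of chains. Choosing $X^0,X^1,\dots,X^p$ in turn and using the lower bound in \eqref{eq:regular}, we get $W\ge|\mathcal Y|\prod_j(\eta N_j)$. Extending a fixed $X^j$ in both directions and using the upper bound, we get for all $j$ and all $X\in\mathcal Y$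
\begin{equation}\label{eq:uniform}
\#\{\text{chains with }X^j=X\}\le\prod_{i=1}^p(2N_i)\le\Big(\frac2\eta\Big)^p\frac W{|\mathcal Y|} .
\end{equation}
Thus in a uniformly random chain each $X^j$ is nearly uniform on $\mathcal Y$; this is what the regularization was for. By \eqref{eq:N},
\[
W\ge|\mathcal Y|^{p+1}\Big(\frac\eta2\Big)^p\big[n^{t-g}\nu^{t-g-1}k^{g+1}\big]^{-p}.
\]
Insert the bound on $|\mathcal Y|$ from \eqref{eq:regular} and use $pg=t+1$. The exponent of $n$ is $t(p+1)-p(t-g)=2t+1$, that of $\nu$ is $t(p+1)-p(t-g-1)=2t+1+p$, and that of $k$ is $-p(g+1)=-(t+1+p)$. Since $\nu\ge1$,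
\begin{equation}\label{eq:W}
W\ge\Gamma_1^{-1}\,n^{2t+1}\nu^{2t}k^{-(t+1+p)},\qquad\Gamma_1=\big(2q^p\theta^{-t}\big)^{p+1}(2/\eta)^p,
\end{equation}
and $\Gamma_1$ is polylogarithmic. By \eqref{eq:nlarge}, for large $d$,
\begin{equation}\label{eq:room}
4(4t)^{2t}\,\Gamma_1\,k^{2t+1+p}\le n .
\end{equation}

\subsection{The hypergraph}

A chain is \emph{degenerate} if $v_i=v_j$ for some $i<j$. To bound the number of these, choose $i$ and $j$, the word, and the vertex $v_i=v_j$. Then choose the other $2t-1$ vertices one at a time, moving left from $v_i$, right from $v_i$ up to $v_{j-1}$, and right from $v_j$. Each is joined to a known vertex in a known color, which leaves at most $\nu n/d\le\nu n$ choices. As $\nu\ge1$, there are at most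
\[
(2t+1)^2k^t\,n\,(\nu n)^{2t-1}\le(2t+1)^2k^tn^{2t}\nu^{2t}
\]
degenerate chains. By \eqref{eq:W} this is at most $W/2$ if $2(2t+1)^2\Gamma_1k^{2t+1+p}\le n$, which follows from \eqref{eq:room}.

Let the edges of $H$ be the sets $\{(v_{i-1}v_i,a_i):1\le i\le2t\}$ coming from nondegenerate chains, each set taken once. They are repetitions contained in $A$. Such a set arises from at most two chains, since the underlying path has two directions and the direction determines all $v_i$ and $a_i$. Hence $e(H)\ge W/4>0$.

\subsection{Codegrees}\label{sub:codegrees}

Let $J\subseteq A$ with $|J|=\ell$. An edge of $H$ containing $J$ comes from a chain in which the elements of $J$ occupy distinct positions in $\{1,\dots,2t\}$, each in one of two orientations. There are at most $(4t)^\ell\le(4t)^{2t}$ ways to assign positions and orientations. Fix one, let $\Pi$ be the set of $\ell$ positions, so that $v_{i-1},v_i,a_i$ are prescribed for $i\in\Pi$, and let $\mathrm{ch}$ be the number of chains consistent with the prescription. Since $M=\theta\nu n^2/2\le\nu n^2$, we have $b/M\ge d^{1-\gamma}/(\nu n)$ and $1/M\ge1/(\nu n^2)$. As $e(H)\ge W/4$, inequality \eqref{eq:codegree}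 follows once we show, for every such assignment,
\begin{equation}\label{eq:goal}
4(4t)^{2t}\,\mathrm{ch}\le d^{(1-\gamma)(\ell-1)}\,n^{-\ell-1}\nu^{-\ell}\rho^{-1}\,W .
\end{equation}
By \eqref{eq:W} and $\rho\le1$, it is also enough to show
\begin{equation}\label{eq:goal2}
4(4t)^{2t}\,\Gamma_1\,k^{t+1+p}\,\mathrm{ch}\le d^{(1-\gamma)(\ell-1)}(\nu n)^{2t-\ell}.
\end{equation}
Long blocks and disconnected prescriptions are handled by direct counting and \eqref{eq:goal2}. Direct counting is too weak for short blocks: for $\ell=1$ the bound \eqref{eq:long} below would need $k^{t+1+p}\le d^t$, whereas $k\ge d$. There we compare $\mathrm{ch}$ with $W$ itself, through \eqref{eq:uniform}.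

\medskip\noindent\emph{Case 1: $\Pi$ is an interval and $\ell\le t-g$.} By \eqref{eq:window} the $\ell+1$ prescribed vertices lie in one window $j$. So $X^j$ is a closed walk with $\ell+1$ vertices and $\ell$ colors prescribed, at distinct positions modulo $t$. Choosing first the other vertices and then the other colors, we find at most $n^{t-\ell-1}\nu^{t-\ell}$ such walks. By \eqref{eq:uniform} and \eqref{eq:regular},
\[
\mathrm{ch}\le n^{t-\ell-1}\nu^{t-\ell}\Big(\frac2\eta\Big)^p\frac{2q^p}{(\theta\nu n)^t}\,W=\Gamma_2\,n^{-\ell-1}\nu^{-\ell}\,W,\qquad\Gamma_2=2\theta^{-t}(2q/\eta)^p .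
\]
We set $\rho=1/(4(4t)^{2t}\Gamma_2)$. Then $\rho\le1$, the number $1/\rho$ is polylogarithmic and does not depend on $A$, and \eqref{eq:goal} holds.

\medskip\noindent\emph{Case 2: $\Pi$ is an interval and $\ell\ge t-g+1$.} Extend the prescribed block edge by edge, first to the right and then to the left; there are $2t-\ell$ steps, each adding one edge and one vertex. If the residue of the new edge position has appeared before, its color is known and there are at most $\nu n/d$ choices for the vertex. Otherwise there are at most $\sum_vm_A(uv)\le\nu n$ choices for the vertex and the color together, where $u$ is the current end. If $\ell\le t$, then $\Pi$ covers $\ell$ residues, so exactly $t-\ell$ steps are of the second kind and $t$ are of the first. If $\ell>t$, all $2t-\ell$ steps are of the first kind. Hence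
\begin{equation}\label{eq:long}
\mathrm{ch}\le(\nu n)^{2t-\ell}\,d^{-\min(t,\,2t-\ell)},
\end{equation}
and \eqref{eq:goal2} follows from
\[
4(4t)^{2t}\,\Gamma_1\,k^{t+1+p}\le d^{(1-\gamma)(\ell-1)+\min(t,\,2t-\ell)} .
\]
Now $\ell-1+\min(t,2t-\ell)$ equals $\ell-1+t\ge2t-g$ if $\ell\le t$ and equals $2t-1\ge2t-g$ if $\ell>t$. So the exponent on the right is at least $2t-g-2t\gamma$. Since $k\le d^{2-\varepsilon}$, and by \eqref{eq:param}
\[
2t-g-2t\gamma-(2-\varepsilon)(t+1+p)=\varepsilon t-g-2t\gamma-2(1+p)+\varepsilon(1+p)\ge\varepsilon(1+p)>0,
\]
the inequality holds for large $d$. This is the step that limits the number of colors to $d^{2-\varepsilon}$, dictates the choice of $p$, $g$ and $\gamma$, and uses the factor $1/d$ in the bound on $d_A$.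

\medskip\noindent\emph{Case 3: $\Pi$ is a union of $z\ge2$ maximal intervals.} An interval $[i,i']$ of edge positions prescribes $v_{i-1},\dots,v_{i'}$, and different maximal intervals involve disjoint sets of vertex indices. So $\ell+z$ vertices are prescribed, and $2t+1-\ell-z\le2t-1-\ell$ remain: one fewer than for an interval, which saves a factor of order $n$ and allows a wasteful count. Choose the whole word in at most $k^t$ ways, and then the remaining vertices one at a time, each joined to a known vertex in a known color. This gives $\mathrm{ch}\le k^t(\nu n)^{2t-1-\ell}$, so \eqref{eq:goal2} follows from $4(4t)^{2t}\Gamma_1k^{2t+1+p}\le\nu n$, which holds by \eqref{eq:room} and $\nu\ge1$.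

\medskip
This completes the proof of Lemma~\ref{lem:super}. \qed

\section{Trimming and iteration}\label{sec:iteration}

The sets produced by the container lemma need not be spread. The next lemma says that either half of such a set is spread, or more than half of it can be discarded at small cost: the discarded part meets $T_\phi$ almost only on a small set $P$ of pairs. This is the only place in the proof of Proposition~\ref{prop:cover} where properness is used.

\begin{lemma}\label{lem:trim}
Let $A\subseteq\Omega$ with $|A|>\theta n^2$, put $m_0=|A|/(\theta n^2)$ and $D_0=m_0n/d$, and let $A^*$ be a maximal subset of $A$ with $m_{A^*}(uv)\le m_0$ for all $uv$ and $d_{A^*}(u,a)\le D_0$ for all $(u,a)$.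
\begin{itemize}
\item[(a)] If $|A^*|\ge|A|/2$, then $A^*$ is spread.
\item[(b)] If $|A^*|<|A|/2$, then $P=\{uv:m_{A^*}(uv)\ge\lfloor m_0\rfloor\}$ has $|P|\le\theta n^2$, and for every graph $G$ on $[n]$ and every proper coloring $\phi:E(G)\to[k]$, all but at most $2\theta nd$ elements $(uv,a)$ of $T_\phi\cap(A\setminus A^*)$ have $uv\in P$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Here $\nu=2|A^*|/(\theta n^2)\ge m_0>1$, so $m_{A^*}\le m_0\le\nu$ and $d_{A^*}\le m_0n/d\le\nu n/d$.

(b) Since $m_0>1$ and $D_0>n/d\ge1$, we have $\lfloor m_0\rfloor\ge m_0/2$ and $\lfloor D_0\rfloor\ge D_0/2$. From $\sum_{uv}m_{A^*}(uv)=|A^*|<|A|/2$ we get $|P|\le|A^*|/(m_0/2)\le|A|/m_0=\theta n^2$. Call $(u,a)\in[n]\times[k]$ \emph{full} if $d_{A^*}(u,a)\ge\lfloor D_0\rfloor$. From $\sum_{u,a}d_{A^*}(u,a)=2|A^*|<|A|$, the number of full pairs is at most $2|A|/D_0=2\theta nd$. If $(uv,a)\in A\setminus A^*$, then by maximality adding it to $A^*$ breaks one of the bounds, so $uv\in P$ or one of $(u,a)$, $(v,a)$ is full. As $\phi$ is proper, at most one edge at $u$ has color $a$, so each full pair accounts for at most one element of $T_\phi$.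
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:cover}]
For each set $A\subseteq\Omega$ with $|A|>\theta n^2$ fix once and for all a set $A^*$ as in Lemma~\ref{lem:trim}. If $|A^*|\ge|A|/2$, fix also a hypergraph $H$ on $A^*$ as in Lemma~\ref{lem:super}, and a function $f=f_A$ given by Lemma~\ref{lem:containers} for $H$ with $s=2t$, the number $b$, and $r=\rho|A^*|$. The lemma applies, because \eqref{eq:codegree} is its degree hypothesis and $b\le2nd\le\theta n^2/2<|A^*|$ for large $d$. Put
\[
h=\Big\lceil\frac2{\delta\rho}\ln\frac k{2\theta}\Big\rceil+1,
\]
which is polylogarithmic.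

\medskip\noindent\emph{The algorithm.} An \emph{input} is a sequence $S=(S_1,\dots,S_h)$ of subsets of $\Omega$, each of size at most $(2t-1)b$. Start with $A_0=\Omega$. Given $A_i$, proceed as follows.
\begin{itemize}
\item If $|A_i|\le\theta n^2$, record the set $\{uv:m_{A_i}(uv)>0\}$, which has at most $\theta n^2$ elements, and stop.
\item If $|A_i|>\theta n^2$ and $|A_i^*|<|A_i|/2$ (a \emph{halving step}), record the set $P$ of Lemma~\ref{lem:trim}(b) and put $A_{i+1}=A_i^*$.
\item If $|A_i|>\theta n^2$ and $|A_i^*|\ge|A_i|/2$ (a \emph{container step}, say the $j$-th one), put $A_{i+1}=(A_i\setminus A_i^*)\cup f_{A_i}(S_j\cap A_i^*)$.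
\end{itemize}
Let $Q(S)$ be the union of the recorded sets, and let $\mathcal Q$ be the family of all $Q(S)$.

\medskip\noindent\emph{Number of steps and size of $Q(S)$.} We have $A_{i+1}\subseteq A_i$ and $|A_0|\le kn^2/2$, and a step is taken only when $|A_i|>\theta n^2$. In a container step, whatever the input,
\[
|A_{i+1}|\le|A_i|-\delta\rho|A_i^*|\le e^{-\delta\rho/2}|A_i| .
\]
If a $j$-th container step is taken, then $\theta n^2<e^{-(j-1)\delta\rho/2}kn^2/2$, so $j\le h$ and the input is long enough. In the same way the number of halving steps is less than $1+\log_2\frac k{2\theta}\le3\log_2d$ for large $d$. So the algorithm stops, at most $3\log_2d+1\le5\ln d$ sets are recorded, and $|Q(S)|\le5\ln d\cdot\theta n^2=n^2/40$.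

\medskip\noindent\emph{Size of $\mathcal Q$.} A subset of $\Omega$ of size at most $m$ can be written as a list of length $m$ with entries in $\Omega$ or blank, so there are at most $(|\Omega|+1)^m\le(n^2k)^m$ of them. Since $b\le2nd^{1-\gamma}$ and $n^2k\le d^{2\omega+2}$,
\[
\ln|\mathcal Q|\le h(2t-1)b\,\ln(n^2k)\le4th(2\omega+2)\ln d\cdot nd^{1-\gamma}\le\frac{nd}{40}
\]
for large $d$. This is where $\gamma>0$ is needed.

\medskip\noindent\emph{Covering.} Let $\phi$ be an admissible coloring of a graph $G$ on $[n]$, and let $T=T_\phi$. We choose an input while running the algorithm; this is legitimate because the run up to the $j$-th container step depends only on $S_1,\dots,S_{j-1}$. At that step $T\cap A_i^*$ contains no repetition, so it is independent in the hypergraph fixed for $A_i$, and Lemma~\ref{lem:containers} gives $S_j\subseteq T\cap A_i^*$ with $|S_j|\le(2t-1)b$ and $T\cap A_i^*\subseteq f_{A_i}(S_j)$. Unused entries of the input are set to $\emptyset$. With this input a container step loses nothing: $T\cap A_i\subseteq A_{i+1}$.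

Let $uv$ be an edge of $G$ outside $Q(S)$, and let $x=(uv,\phi(uv))\in T$. Then $x\in A_0$, and $x$ is not in the final set $A_i$, since otherwise $uv$ would have been recorded at the end. So $x$ was lost in a halving step, where $x\in T\cap(A_i\setminus A_i^*)$ and $uv\notin P$. By Lemma~\ref{lem:trim}(b) each halving step accounts for at most $2\theta nd$ such elements. Hence at most $5\ln d\cdot2\theta nd=nd/20$ edges of $G$ lie outside $Q(S)$.
\end{proof}

With Proposition~\ref{prop:cover} established, the proofs of Theorems~\ref{thm:no} and~\ref{thm:main} are complete.

\begin{thebibliography}{9}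

\bibitem{Wood}
David R. Wood, \emph{Nonrepetitive graph colouring}, arXiv:2009.02001 (2020).

\end{thebibliography}
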